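\title{Point sets in convex position that cannot be blocked by $n$ points}

\begin{abstract}
A finite set $Q$ blocks a finite planar set $P$ if no two points of $P$ are adjacent in any Delaunay triangulation of $P\cup Q$. It has been conjectured that every set of $n$ points in convex position can be blocked by $n$ points. We show that this is false. For every odd $n\ge 2.1\cdot 10^{8}$ we construct $n$ points in convex and general position that need at least $n+1$ blocking points, and for every $n\ge 10^{10}$ we construct $n$ such points that need at least $(1+10^{-10})n$. The proof rests on an angle count: a blocking set with $n+r$ points has a total budget of $\pi(1+5r)$ for certain nonnegative angles, while every section of a long strip with unequal point spacing on its two sides consumes a fixed amount.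
\end{abstract}

\section{Introduction}

Let $P$ and $Q$ be disjoint finite sets of points in the plane. We say that $Q$ \emph{blocks the edge} $pp'$ spanned by two points of $P$ if every circle through $p$ and $p'$ contains at least one point of $P\cup Q$ in its interior; equivalently, $pp'$ is not an edge of any Delaunay triangulation of $P\cup Q$. We say that $Q$ \emph{blocks} $P$, or is a \emph{blocking set} of $P$, if it blocks all edges spanned by $P$; equivalently, no two points of $P$ are adjacent in any Delaunay triangulation of $P\cup Q$. The points of $Q$ may be placed anywhere outside $P$: inside or outside the convex hull, on segments spanned by $P$, on common circles. How many of them are needed?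

A set is in \emph{general position} if no three of its points lie on a line and no four lie on a circle, and in \emph{convex position} if its points are the vertices of a convex polygon. For points on a circle the question can be answered by hand.

\begin{example}\label{ex:circle}
Let $p_1,\dots,p_n$, $n\ge3$, lie in this order on a circle $C$ with center $o$, with each arc between consecutive points shorter than a semicircle. Let $D_k$ be the open disc whose boundary is tangent to $op_k$ at $p_k$ and to $op_{k+1}$ at $p_{k+1}$. It lies in the open sector between these two radii, so the discs $D_k$ are pairwise disjoint and contain no $p_j$. A blocking set has a point in each of them, hence at least $n$ points. Conversely, the $n$ midpoints of the sides $p_kp_{k+1}$ form a blocking set. A midpoint lies inside every circle through the endpoints of its side. A diagonal $pp'$ cuts the disc bounded by $C$ into two open caps, each of which contains a midpoint, and every circle through $p,p'$ encloses one of the two caps. The midpoints still block after the points are moved slightly into general position: for a diagonal $pp'$, replace $C$ by the circle through $p$, $p'$ and a fixed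 third point.
\end{example}

So one blocking point per side is the natural guess, and the known bounds are compatible with it. For $n\ge3$ points in general position, $\frac32n$ blocking points always suffice and $n$ are always necessary; if the points are also in convex position, $\frac54n$ suffice; and there are sets in convex and general position that are blocked by $n$ points. The following conjecture is the problem posed in \cite{AHLPPSV}.

\begin{quote}
\emph{If $P$ is a set of $n$ points in convex position, then $n$ blocking points are necessary and sufficient.}
\end{quote}

For $P$ in general position necessity is one of the known bounds, and the question is whether every set of $n\ge3$ points in convex and general position has a blocking set of exactly $n$ points. The answer is no.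

\begin{theorem}\label{thm:odd}
For every odd $n\ge 2.1\cdot10^{8}$ there is a set $P$ of $n$ points in convex and general position such that every blocking set of $P$ has at least $n+1$ points.
\end{theorem}

\begin{theorem}\label{thm:linear}
For every $n\ge 10^{10}$ there is a set $P$ of $n$ points in convex and general position such that every blocking set of $P$ has at least $(1+10^{-10})\,n$ points.
\end{theorem}

Each of the two theorems disproves the conjecture. The constants are not optimized. The proof is self-contained: it uses no computation and none of the known bounds quoted above.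

Section~\ref{sec:delaunay} recalls what we need about Delaunay triangulations, and Section~\ref{sec:idea} shows the mechanism of the proof on three and on six points. Section~\ref{sec:budget} proves the upper bound on a sum of angles, for any convex polygon that carries disjoint discs as in Example~\ref{ex:circle}. Section~\ref{sec:set} constructs the point set, Sections~\ref{sec:high} and~\ref{sec:low} prove the local lower bounds, and Section~\ref{sec:count} compares the two.

\section{Delaunay triangulations and the defect of an edge}\label{sec:delaunay}

We write $|xy|$ for the distance of two points, $d(z,Y)$ for the distance from a point to a set, and $\overline B(x,\rho)$ for a closed disc.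

\medskip\noindent\textbf{Inscribed angles.} Let $D$ be an open disc with $p\ne p'$ on its boundary, and let $\Pi_1,\Pi_2$ be the open half-planes bounded by the line $pp'$. There are angles $\gamma_1,\gamma_2\in(0,\pi)$ with $\gamma_1+\gamma_2=\pi$ such that a point $z\in\Pi_i$ lies in $D$ if and only if $\angle pzp'>\gamma_i$, and on $\partial D$ if and only if $\angle pzp'=\gamma_i$. The angle $\gamma_1$ equals the angle between the chord $pp'$ and the tangent ray to $D$ at $p$ (or at $p'$) that points into $\Pi_2$. The radius of $D$ is $|pp'|/(2\sin\gamma_1)$, and its center has distance $\frac12|pp'|\,|\cot\gamma_1|$ from the midpoint of $pp'$.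

\medskip\noindent\textbf{Delaunay triangulations.} Let $X$ be a finite set of points, called \emph{sites}, not all on a line. A circle is \emph{empty} if no site lies in its interior. A \emph{Delaunay triangulation} of $X$ is a triangulation of $\operatorname{conv}X$ with vertex set $X$ in which the circumcircle of every triangle is empty. One always exists. It need not be unique when four sites lie on a circle, and since blocking points may be placed adversarially we have to allow this. Every edge of a Delaunay triangulation has an empty circle through its endpoints, namely the circumcircle of an adjacent triangle. So if $Q$ blocks $P$, no edge of a Delaunay triangulation of $P\cup Q$ joins two points of $P$.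

For a point $z$ let $N(z)$ be the set of sites nearest to $z$. Unless $z$ is itself a site, $N(z)$ is the set of sites on an empty circle centered at $z$. A \emph{Voronoi vertex} is a point $z$ with $|N(z)|\ge3$; it is the circumcenter of three sites, so there are finitely many.

\begin{lemma}\label{lem:nearest}
Let $T$ be a Delaunay triangulation of $X$. For every point $z$, the set $N(z)$ induces a connected subgraph of $T$. In particular, if $N(z)=\{x,y\}$, then $xy$ is an edge of $T$.
\end{lemma}

\begin{proof}
Let $|N(z)|\ge2$, let $C$ be the empty circle centered at $z$ through $N(z)$, and let $x,y\in N(z)$ be consecutive on $C$, so that one of the two open arcs from $x$ to $y$ carries no site. It suffices to show that $xy$ is an edge of $T$. Suppose not. The open segment $xy$ lies inside $C$ and so contains no site. Hence it leaves $x$ through the interior of a triangle $xuv$ of $T$ and crosses the edge $uv$ at a point $o$ interior to both segments. Let $C'$ be an empty circle through $u,v$, and let $f$ be the power with respect to $C$ minus the power with respect to $C'$, where the power of a point is its squared distance to the center minus the squared radius. The function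 $f$ is affine, $f(x),f(y)\le0$ and $f(u),f(v)\ge0$. Thus $f(o)\le0\le f(o)$, which forces $f(u)=f(v)=0$. Then $u$ and $v$ lie on $C$, on opposite sides of the line $xy$, so both arcs carry a site, a contradiction.
\end{proof}

The next quantity measures how far an edge is from being flipped. Let $e=qq'$ be an edge of $T$ with two adjacent triangles $qq'x$ and $qq'x'$, whose angles at $x,x'$ are $\alpha,\alpha'$. The \emph{defect} of $e$ is
\[
w(e)=\pi-\alpha-\alpha' ,
\]
and its \emph{Voronoi edge} is $V(e)=\{z: q,q'\in N(z)\}$. The defect vanishes exactly when $q,x,q',x'$ lie on a circle. It will be bounded from above by counting angles of triangles and from below by measuring Voronoi edges; the following lemma connects the two.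

\begin{lemma}\label{lem:defect}
The set $V(e)$ is a segment, possibly a single point, on the bisector of $q$ and $q'$. The defect satisfies $w(e)\ge0$ and equals the angle under which $V(e)$ is seen from $q$. With $\delta=|qq'|/2$ and $\ell$ the arc length on $V(e)$,
\[
w(e)=\int_{V(e)}\frac{\delta}{|zq|^{2}}\,d\ell(z).
\]
\end{lemma}

\begin{proof}
Take coordinates with $q=(-\delta,0)$, $q'=(\delta,0)$ and $x=(x_1,x_2)$, $x_2>0$. Let $C_\tau$ be the circle through $q,q'$ with center $(0,\tau)$. The power of $x$ with respect to $C_\tau$ is $x_1^2+x_2^2-\delta^2-2\tau x_2$, which decreases in $\tau$. So $x$ is inside $C_\tau$ exactly when $\tau>\tau_1$, where $(0,\tau_1)$ is the circumcenter of $qq'x$ and $\tau_1=\delta\cot\alpha$. In the same way $x'$ is inside $C_\tau$ exactly when $\tau<\tau_2=-\delta\cot\alpha'$. Both $C_{\tau_1}$ and $C_{\tau_2}$ are empty, so $\tau_2\le\tau_1$. The set $V(e)$ is defined by linear inequalities, hence convex; it contains both circumcenters and no point $(0,\tau)$ with $\tau\notin[\tau_2,\tau_1]$. So $V(e)=\{0\}\times[\tau_2,\tau_1]$. From $q$, the point $(0,\tau)$ is seen in direction $\theta(\tau)=\arctan(\tau/\delta)$, with $\theta(\tau_1)=\frac\pi2-\alpha$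 and $\theta(\tau_2)=-(\frac\pi2-\alpha')$. Hence $w(e)=\theta(\tau_1)-\theta(\tau_2)\ge0$, and $\theta'(\tau)=\delta/(\delta^2+\tau^2)$ gives the integral.
\end{proof}

\section{The idea on three and on six points}\label{sec:idea}

Suppose that $P=\{p_1,\dots,p_n\}$ is in convex position, that there are disjoint discs $D_k$ over the sides $p_kp_{k+1}$ as in Example~\ref{ex:circle}, and that $Q$ is a blocking set with only $n$ points. Then each $D_k$ contains exactly one point $q_k$ of $Q$. We shall see that the polygon $\Gamma=p_1q_1p_2q_2\cdots p_nq_n$ consists of Delaunay edges. Let $\Psi_k$ be $\pi$ minus the interior angle of $\Gamma$ at $q_k$. This \emph{bulge} is positive if $q_k$ lies outside its side, zero if it lies on it, and negative if it lies inside. Counting the angles of the triangles inside $\Gamma$ gives the identity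
\begin{equation}\label{eq:identity}
\sum_{e}w(e)+\sum_{k}\Psi_k=\pi ,
\end{equation}
where $e$ runs over the Delaunay edges inside $\Gamma$ that join two points of $Q$. The right side depends neither on $n$ nor on the shape of $P$.

\begin{example}[three points]\label{ex:triangle}
Let $P$ be an acute triangle with angles $\varphi_1,\varphi_2,\varphi_3$, and let $Q$ consist of the midpoints of its sides, so that all bulges vanish. Cut the triangle into four congruent triangles. The side of the medial triangle that cuts off $p_k$ has both opposite angles equal to $\varphi_k$, so its defect is $\pi-2\varphi_k>0$. The three defects add up to $3\pi-2\pi=\pi$.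
\end{example}

To contradict \eqref{eq:identity} we want a polygon in which every section forces a fixed positive contribution to the left side. We take a long strip of height $2H$, with points at spacing $1$ on top and at spacing $100$ at the bottom. The contribution is visible on one top edge above one bottom edge.

\begin{example}[six points]\label{ex:six}
Let $a=(-\frac12,H)$, $a'=(\frac12,H)$, $b=(-50,-H)$, $b'=(50,-H)$ with $H$ large, and take the blocking points $q=(0,H)$ and $q'=(0,-H)$; see Figure~\ref{fig:six}. A point $(x,y)$ is closer to $q$ than to $a$ and $a'$ when $|x|<\frac14$, and closer to $q'$ than to $b$ and $b'$ when $|x|<25$. So $V(qq')=[-\frac14,\frac14]\times\{0\}$, and $w(qq')=2\arctan\frac1{4H}\approx\frac1{2H}$.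

One can try to avoid this cost by raising $q$ to $(0,H+h)$. The points closer to $q$ than to $a$ and $a'$ then form a wedge whose apex, the circumcenter of $aqa'$, lies at depth $t_0=(\frac14-h^2)/(2h)$ below the line $aa'$. The bisector of $q,q'$ lies at depth $H-\frac h2$, and $t_0<H-\frac h2$ holds exactly when $h>\frac1{8H}$. So the edge $qq'$ disappears only when the bulge $\Psi=2\arctan 2h$ exceeds $2\arctan\frac1{4H}$, the amount that was to be saved. In between nothing is gained either: in the quadrilateral $aqa'q'$ we have $w(qq')=\pi-\angle qaq'-\angle qa'q'$ and $\Psi=\pi-\angle aqa'$, so $w(qq')+\Psi=\angle aq'a'=2\arctan\frac1{4H}$. For $h>\frac1{8H}$ the points $q,q'$ alone no longer block $aa'$. In a larger configuration other points may take over, but the bulge is paid in any case.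
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (-1,2)--(0,2)--(1,2)--(0,-2)--cycle;
\draw[gray] (0,2)--(0,-2);
\draw[gray] (-4,-2)--(4,-2);
\draw[dashed] (-0.5,2.3)--(-0.5,-0.6);
\draw[dashed] (0.5,2.3)--(0.5,-0.6);
\draw (0,2)--(-0.5,0);
\draw (0,2)--(0.5,0);
\draw[very thick] (-0.5,0)--(0.5,0) node[right=8pt]{$V(qq')$};
\fill (-1,2) circle (2pt) node[left]{$a$};
\fill (1,2) circle (2pt) node[right]{$a'$};
\fill (-4,-2) circle (2pt) node[below]{$b$};
\fill (4,-2) circle (2pt) node[below]{$b'$};
\filldraw[fill=white] (0,2) circle (2pt) node[above]{$q$};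
\filldraw[fill=white] (0,-2) circle (2pt) node[below]{$q'$};
\end{tikzpicture}
\caption{A short top edge $aa'$ above a long bottom edge $bb'$, each blocked at its midpoint (not to scale). Between the dashed lines, points are closer to $q$ than to $a$ and $a'$. The Voronoi edge $V(qq')$ (bold) is seen from $q$ under the angle $w(qq')$.}
\label{fig:six}
\end{figure}

So a section of the strip should cost an angle of order $1/H$, and a strip much longer than $H$ should exceed the budget $\pi$. The unequal spacings matter. With spacing $1$ on both sides, the bottom shifted by $\frac12$ and all blocking points at midpoints, the vertical strips of width $\frac12$ won by the top blocking points and those won by the bottom blocking points are complementary, and no top and bottom blocking points share a Voronoi edge of positive length. With spacing $100$, the strip won by a bottom blocking point is wide enough to lie under several whole top edges, wherever it is.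

Three things remain to be controlled. First, negative bulges enlarge what the other terms of \eqref{eq:identity} may spend; we show that every negative bulge is paid for by a positive one. Second, $q_k$ may be anywhere in $D_k$; we split the edges into those with a large bulge and those with a small or negative one. Third, for Theorem~\ref{thm:linear} there are $r>0$ additional blocking points; each adds at most $5\pi$ to the budget and disturbs a bounded number of sections.

\section{The angle budget}\label{sec:budget}

In this section $P=\{p_1,\dots,p_n\}$, $n\ge3$, is any set in convex position with no three points on a line, numbered counterclockwise with indices modulo $n$. Let $e_k=p_kp_{k+1}$. The \emph{outer side} of $e_k$ is the open half-plane bounded by its line that contains no point of $P$, and the \emph{inner side} is the opposite open half-plane.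

\begin{definition}\label{def:chain}
A \emph{chain of discs} for $P$ is a family of pairwise disjoint open discs $D_1,\dots,D_n$ with $p_k,p_{k+1}\in\partial D_k$ such that some interior point $O$ of $\operatorname{conv}P$ lies in none of the closed discs $\overline{D_k}$.
\end{definition}

We fix a chain of discs, a blocking set $Q$, and a Delaunay triangulation $T$ of $P\cup Q$, and we put $r=|Q|-n$.

\begin{lemma}\label{lem:chain}
The disc $D_k$ contains no point of $P$, and every point of $D_k$ outside $\operatorname{conv}P$ lies on the outer side of $e_k$.
\end{lemma}

\begin{proof}
For $j\ne k$ the open disc $D_k$ is disjoint from $D_j$, hence from $\overline{D_j}$, which contains $e_j$. Every point of $P$ is an endpoint of an edge other than $e_k$, which gives the first claim. It also follows that $D_k\cap\partial\operatorname{conv}P$ is the open chord $e_k$. The part of $D_k$ on the inner side of $e_k$ is convex, avoids $\partial\operatorname{conv}P$ and contains interior points of $\operatorname{conv}P$ near $e_k$, so it lies in $\operatorname{conv}P$. The part of $D_k$ on the line of $e_k$ is the open chord.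
\end{proof}

Since $e_k$ is blocked and $D_k\cap P=\emptyset$, the number $u_k=|D_k\cap Q|$ is at least $1$, and $r\ge0$. Call $D_k$, and the index $k$, \emph{simple} if $u_k=1$; the point of $Q$ in a simple disc is denoted $q_k$. Call a point of $Q$ \emph{bad} if it lies in no disc or in a disc that is not simple. If $u_0$ points of $Q$ lie in no disc, then $u_0+\sum_k(u_k-1)=r$, and $u_k\le2(u_k-1)$ for non-simple $k$. Therefore
\begin{equation}\label{eq:bad}
\#\{\text{bad points}\}\le 2r,\qquad \sum_{k\text{ not simple}}u_k\le2r .
\end{equation}
For $r=0$ all discs are simple and no point is bad.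

\subsection{A polygon of Delaunay edges}

To count angles we need a region that is a union of triangles of $T$ and has all of $P$ on its boundary. The hull edges of $P$ are not available, since they are blocked, but each can be replaced by a detour through its disc.

\begin{lemma}\label{lem:path}
For each $k$, the triangulation $T$ contains a simple path from $p_k$ to $p_{k+1}$ that has at least one intermediate vertex and all of whose intermediate vertices lie in $D_k\cap Q$. If $D_k$ is simple, the path is $p_kq_kp_{k+1}$.
\end{lemma}

\begin{proof}
Let $c$ be the center of $D_k$, and let $z(t)$, $t\in[0,1]$, run straight from $p_k$ to $c$ and then straight to $p_{k+1}$. We follow the nearest sites along this curve. If $z\ne c$ lies on the segment $p_kc$, then $N(z)\subset\overline B(z,|zp_k|)$, and this disc is internally tangent to $D_k$ at $p_k$, so it lies in $D_k\cup\{p_k\}$. The same holds on $cp_{k+1}$ with $p_{k+1}$. At $z=c$ we have $N(c)\subset D_k$ because $D_k$ contains a site. So $U=\bigcup_tN(z(t))$ satisfies $\{p_k,p_{k+1}\}\subset U\subset(D_k\cap Q)\cup\{p_k,p_{k+1}\}$.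

Suppose $U$ is the disjoint union of nonempty sets $U_1,U_2$ with no edge of $T$ between them. The sets $\{t:d(z(t),U_i)=d(z(t),P\cup Q)\}$, $i=1,2$, are closed and nonempty and cover $[0,1]$, so they share some $t$. Then $N(z(t))\subset U$ meets both $U_1$ and $U_2$ and is connected in $T$ by Lemma~\ref{lem:nearest}, a contradiction. So $U$ induces a connected subgraph and contains a simple path from $p_k$ to $p_{k+1}$. It has an intermediate vertex because $p_kp_{k+1}$ is not an edge of $T$.
\end{proof}

Choose such a path for each $k$, with $c_k$ intermediate vertices, $1\le c_k\le u_k$, and let $\Gamma$ be the closed polygon formed by the $n$ paths. Its vertices are distinct, because the discs are disjoint and avoid $P$, and its edges are edges of $T$, so $\Gamma$ is a simple polygon. The part of $\Gamma$ from $p_k$ to $p_{k+1}$ and the segment $e_k$ both lie in the convex set $\overline{D_k}$, which avoids $O$; so they are homotopic with fixed endpoints in the complement of $O$. Hence $\Gamma$ has winding number $1$ around $O$, like $\partial\operatorname{conv}P$. This means that $\Gamma$ is oriented counterclockwise and $O$ is inside it, and it is the only place in this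 section where $O$ is used.

The polygon $\Gamma$ has $n$ vertices in $P$ and $n+s$ in $Q$, where $s=\sum_k(c_k-1)$. If $\iota$ points of $Q$ lie strictly inside $\Gamma$, then $n+s+\iota\le|Q|$, that is,
\begin{equation}\label{eq:siota}
s+\iota\le r .
\end{equation}

The \emph{bulge} $\Psi_k$ is $c_k\pi$ minus the sum of the interior angles of $\Gamma$ at the $c_k$ intermediate vertices of the $k$th path. Let $k$ be simple. The interior of $\Gamma$ lies to the left of $p_k\to q_k\to p_{k+1}$, and the inner side of $e_k$ lies to the left of $p_k\to p_{k+1}$. If $q_k$ is on the outer side, the path turns left at $q_k$ and the interior angle is $\angle p_kq_kp_{k+1}$; if it is on the inner side, the path turns right and the interior angle is $2\pi-\angle p_kq_kp_{k+1}$; if it is on the chord, the angle is $\pi$. So for simple $k$ we have $|\Psi_k|=\pi-\angle p_kq_kp_{k+1}$, and $\Psi_k$ is positive, zero or negative according as $q_k$ is on the outer side of $e_k$, on $e_k$, or on the inner side. For non-simple $k$ we only use that interior angles are less than $2\pi$, so $\Psi_k\ge-\pi c_k\ge-\pi u_k$, and by \eqref{eq:bad}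
\begin{equation}\label{eq:nonsimple}
\sum_{k\text{ not simple}}\Psi_k\ge-2\pi r .
\end{equation}

Let $\mathcal E$ be the set of edges of $T$ that join two points of $Q$ and whose relative interior lies inside $\Gamma$. Each has two adjacent triangles inside $\Gamma$, so its defect is defined.

\begin{lemma}\label{lem:count}
$\displaystyle\sum_{e\in\mathcal E}w(e)+\sum_{k=1}^n\Psi_k\le\pi(1+r)$, with equality if $r=0$.
\end{lemma}

\begin{proof}
The region bounded by $\Gamma$ is a union of $t$ triangles of $T$. Their angles add up to the interior angles of the $(2n+s)$-gon $\Gamma$ plus $2\pi$ for each interior vertex, so $t=2n+s-2+2\iota$. Because $T$ has no edge between points of $P$, each triangle has at most one vertex in $P$; say $t_1$ of them have one and $t_0$ have none. All points of $P$ lie on $\Gamma$, so the sum $A$ of the angles of these triangles at points of $P$ is the sum of the interior angles of $\Gamma$ at points of $P$: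
\[
A=(2n+s-2)\pi-\sum_k(c_k\pi-\Psi_k)=(n-2)\pi+\sum_k\Psi_k .
\]
Consider all pairs consisting of a triangle inside $\Gamma$ and a side of it with both ends in $Q$, and add up $\frac\pi2$ minus the angle opposite the side. A triangle with a vertex in $P$ gives one pair, whose angle is the angle at $P$; a triangle without gives three pairs, whose angles add up to $\pi$. The total is
\[
\frac\pi2(t_1+3t_0)-A-\pi t_0=\frac\pi2\,t-A=\pi\Bigl(1+\frac s2+\iota\Bigr)-\sum_k\Psi_k .
\]
Now group the pairs by sides. An edge $e\in\mathcal E$ occurs twice and contributes $w(e)$. Each of the $s$ edges of $\Gamma$ with both ends in $Q$ occurs once and contributes at least $-\frac\pi2$. Thus $\sum w(e)+\sum\Psi_k\le\pi(1+s+\iota)$, and \eqref{eq:siota} gives the inequality. For $r=0$ we have $s=\iota=0$ and nothing is lost.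
\end{proof}

\subsection{Negative bulges are paid for}

Lemma~\ref{lem:count} is not yet a bound on nonnegative terms. The remedy comes from the blocking condition for $e_k$ itself: a point $q_k$ on the inner side misses the circles through $p_k,p_{k+1}$ that lie mostly on the outer side, so some other point has to help from outside. For a point $x$ off the line of $e_k$ let $\omega(x,k)=\angle p_kxp_{k+1}$, and call $e_k$ \emph{visible} from $x$ if $x$ is on its outer side.

\begin{lemma}\label{lem:helper}
Let $k$ be simple with $\Psi_k<0$. There is a point $x\in Q$ from which $e_k$ is visible with $\omega(x,k)\ge|\Psi_k|$. If $x$ is not bad, then $x=q_j$ with $j$ simple, $j\ne k$ and $\Psi_j>0$.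
\end{lemma}

\begin{proof}
Let $D'$ be the open disc bounded by the circle through $p_k,q_k,p_{k+1}$. On the inner side of $e_k$, both $D'$ and $D_k$ are sets of the form $\{z:\omega(z,k)>\gamma\}$; as $q_k$ lies in $D_k$ and on $\partial D'$, the part of $D'$ on the inner side is contained in $D_k$. So is the open chord $e_k$. The only site in $D_k$ is $q_k$, and $q_k\notin D'$. Since $e_k$ is blocked, $D'$ contains a site $x$, which therefore lies on the outer side and belongs to $Q$. The inscribed angle of $D'$ on the outer side is $\pi-\angle p_kq_kp_{k+1}=|\Psi_k|$, so $\omega(x,k)>|\Psi_k|$.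

If $x$ is not bad, then $x=q_j$ for a simple $j$, and $j\ne k$ because $q_k$ is on the inner side of $e_k$. As $q_j\notin\operatorname{conv}P$, Lemma~\ref{lem:chain} places it on the outer side of $e_j$, so $\Psi_j>0$.
\end{proof}

For each simple $k$ with $\Psi_k<0$ fix one such point $x$, the \emph{helper} of $k$. If the helper is $q_j$ with $j$ simple, write $k\to j$. For simple $j$ with $\Psi_j>0$ define the \emph{surplus}
\[
\Delta_j=\Psi_j-\sum_{k\to j}|\Psi_k| ,
\]
the part of the bulge at $q_j$ that is not cancelled by the edges it helps.

\begin{proposition}[budget]\label{prop:budget}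
Let $j$ be simple with $\Psi_j>0$. Then $\Delta_j>\sum\omega(q_j,k)\ge0$, where the sum runs over all $k\ne j$ such that $e_k$ is visible from $q_j$ and $k\not\to j$. Moreover
\begin{equation}\label{eq:budget}
\sum_{e\in\mathcal E}w(e)+\sum_{j\ \mathrm{simple},\ \Psi_j>0}\Delta_j\le\pi(1+5r),
\end{equation}
and all terms on the left are nonnegative.
\end{proposition}

\begin{proof}
Let $x\notin\operatorname{conv}P$. If a ray from $x$ passes through an interior point $y$ of a visible edge $e_k$, its points before $y$ are on the outer side of $e_k$, so $y$ is the first point of $\operatorname{conv}P$ on the ray. Hence distinct visible edges subtend disjoint open angular intervals at $x$. All of them lie in the cone spanned by $\operatorname{conv}P$ at $x$, whose angle is less than $\pi$ because $x$ is strictly separated from $\operatorname{conv}P$ by a line. Thus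
\begin{equation}\label{eq:visible}
\sum_{k:\ e_k\text{ visible from }x}\omega(x,k)<\pi .
\end{equation}
For $x=q_j$ the edge $e_j$ is visible with $\omega(q_j,j)=\pi-\Psi_j$, so the other visible edges subtend a total angle less than $\Psi_j$. Among them are the edges $e_k$ with $k\to j$, and $|\Psi_k|\le\omega(q_j,k)$ for these. Subtracting them gives the first claim.

If a bad point $x$ is a helper, then $x\notin\operatorname{conv}P$, and by \eqref{eq:visible} the sum of $|\Psi_k|$ over the indices it helps is less than $\pi$. There are at most $2r$ bad points, so grouping the negative simple bulges by their helpers and using \eqref{eq:nonsimple} gives $\sum_k\Psi_k\ge\sum_j\Delta_j-2\pi r-2\pi r$. Now \eqref{eq:budget} follows from Lemma~\ref{lem:count}, and $w(e)\ge0$ by Lemma~\ref{lem:defect}.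
\end{proof}

\section{The point set and its chain of discs}\label{sec:set}

\subsection{Points on a stadium}

Let $M=100$, $H=10^4$, let $K\ge2\cdot10^6$ be an integer, and put $L=KM$. Let $S=[0,L]\times\{0\}$, and let $\mathcal C$ be the curve of all points at distance exactly $H$ from $S$. It is continuously differentiable and consists of two horizontal sides and two semicircles of radius $H$; see Figure~\ref{fig:stadium}. The set $P^0\subset\mathcal C$ consists of
\begin{itemize}
\item the \emph{top points} $a_i=(i,H)$, $0\le i\le L$, and the \emph{bottom points} $b_k=(kM,-H)$, $0\le k\le K$;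
\item $\nu_j$ \emph{cap points} on the $j$th open semicircle, $j=1,2$, which cut it, from top to bottom, into $\nu_j$ arcs of length $\ell_j$ and one arc of length $10$. Here $\nu_j\ell_j=\pi H-10=31405.9\ldots$, and we require $\ell_j\in[1,2]$, which allows every integer $\nu_j\in[15703,31405]$.
\end{itemize}
The arcs between consecutive points have lengths $1$, $\ell_j$, $10$, $100$, in this order, so the lengths of adjacent arcs have ratio at most $10$; this is the purpose of the arc of length $10$. The freedom in $\nu_1,\nu_2$ lets us reach every large cardinality. We have $n=|P^0|=101K+\nu_1+\nu_2+2$. Given $n\ge202\,031\,408$, we put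
\begin{equation}\label{eq:K}
K=\Bigl\lfloor\frac{n-31408}{101}\Bigr\rfloor\ge2\cdot10^6 ;
\end{equation}
then $n-2-101K\in[31406,31506]$ is a sum of two admissible values $\nu_1,\nu_2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[gray] (0,2.5)--(12,2.5) arc (90:-90:2.5) -- (0,-2.5) arc (270:90:2.5);
\draw[thick] (0,0)--(12,0) node[midway,above]{$S$};
\foreach \i in {0,...,12} \fill (\i,2.5) circle (2.5pt);
\foreach \i in {0.5,1.5,...,11.5} \draw (\i,2.5) circle (0.5);
\foreach \k in {0,3,6,9,12} \fill (\k,-2.5) circle (2.5pt);
\foreach \k in {1.5,4.5,7.5,10.5} \draw (\k,-2.5) circle (1.5);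
\foreach \s/\x in {1/12,-1/0} {
\begin{scope}[shift={(\x,0)},xscale=\s]
\foreach \a in {70,50,30,10,-10,-30,-50} \fill (\a:2.5) circle (2.5pt);
\foreach \a in {80,60,40,20,0,-20,-40} \draw (\a:2.5386) circle (0.4408);
\draw (-70:2.660) circle (0.910);
\end{scope}}
\end{tikzpicture}
\caption{Points on the curve at constant distance from the segment $S$, dense on top and sparse at the bottom, with one disc through each pair of consecutive points (not to scale). The discs meet the curve at right angles, so consecutive discs are tangent.}
\label{fig:stadium}
\end{figure}

For $P^0$, and for any set $P$ close to it, we number the points counterclockwise and write $e_k=p_kp_{k+1}$, $g_k=|p_kp_{k+1}|$, $m_k$ for the midpoint of $e_k$, and $\varphi_k$ for the interior angle of the polygon at $p_k$. The discs of the chain will be nearly centered at $m_k$ with radius nearly $g_k/2$. Discs over nonadjacent edges are separated with room to spare.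

\begin{lemma}\label{lem:separate}
For $P^0$ and nonadjacent edges $e_k\ne e_l$ we have $|m_km_l|>0.51(g_k+g_l)$.
\end{lemma}

\begin{proof}
Let $d_{\mathcal C}$ be the distance along $\mathcal C$. We first show that for $X,Y\in\mathcal C$
\begin{equation}\label{eq:chordarc}
|XY|\ge0.19H\quad\text{or}\quad|XY|\ge0.98\,d_{\mathcal C}(X,Y).
\end{equation}
Write $X=X'+H\xi$ and $Y=Y'+H\eta$ with $X',Y'$ the nearest points of $S$ and $\xi,\eta$ unit vectors. As $S$ is convex, $(X'-Y')\cdot\xi\ge0$ and $(Y'-X')\cdot\eta\ge0$, so $|XY|^2\ge|X'Y'|^2+H^2|\xi-\eta|^2$. Let $|XY|<0.19H$. Then $|X'Y'|<L$, so $X,Y$ are not on different semicircles, and the angle between $\xi$ and $\eta$ is less than $2\arcsin0.095<0.2$, so $X,Y$ are not on different horizontal sides. Hence they lie on one of the four pieces of $\mathcal C$ or on a side and a semicircle, and they are joined by an arc along which the normal turns monotonically from $\xi$ to $\eta$. Along this arc the tangent stays within the angle $0.2$ of its initial direction. Projecting onto that direction gives $|XY|\ge d_{\mathcal C}(X,Y)\cos0.2\ge0.98\,d_{\mathcal C}(X,Y)$.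

Let $\lambda_k$ be the length of the arc over $e_k$, $\hat m_k$ its midpoint and $\gamma_k$ its central angle, with $\gamma_k=0$ on the horizontal sides and $\gamma_k=\lambda_k/H\le10^{-3}$ on the semicircles. Then $g_k\le\lambda_k\le100$ and
\begin{equation}\label{eq:sagitta}
|m_k\hat m_k|=H\bigl(1-\cos\tfrac{\gamma_k}2\bigr)\le\tfrac18\lambda_k\gamma_k\le0.001\lambda_k\le0.1 .
\end{equation}
In either direction from the arc over $e_k$ to the arc over $e_l$ one passes an arc adjacent to the first and an arc adjacent to the second. By the ratio bound, the length in between is at least $\max(\lambda_k,\lambda_l)/10\ge(\lambda_k+\lambda_l)/20$. So $d_{\mathcal C}(\hat m_k,\hat m_l)\ge0.55(\lambda_k+\lambda_l)$, and \eqref{eq:chordarc} and \eqref{eq:sagitta} give either $|m_km_l|\ge(0.539-0.001)(\lambda_k+\lambda_l)>0.51(g_k+g_l)$ or $|m_km_l|\ge0.19H-0.2>0.51\cdot200$.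
\end{proof}

\subsection{Perturbation}

The set $P^0$ has many collinear and concyclic points. Move $a_i$ up by $\eta\,i(L-i)$ and $b_k$ down by $\eta\,k(K-k)$. For $\eta>0$ the polygon turns strictly at $a_i$, $0<i<L$, and at $b_k$, $0<k<K$; at all other vertices it already turns strictly for $P^0$. So for small $\eta$ we obtain a strictly convex polygon. Strict convexity is an open condition, and general position asks that finitely many nonzero polynomials in the coordinates do not vanish, so a further small generic perturbation gives a set in convex and general position. Such sets exist arbitrarily close to $P^0$.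

We keep the names $a_i,b_k$ and the words top, bottom and cap point for the perturbed points, and write $p^0$ for the point of $P^0$ corresponding to $p$. An edge $a_ia_{i+1}$ (a \emph{top edge}) or $b_kb_{k+1}$ (a \emph{bottom edge}) is \emph{flat}, with \emph{nominal length} $g^0=1$ or $g^0=M$. The \emph{local coordinates} of a flat edge are the orthonormal coordinates $(u,-t)$ with origin at its left endpoint, the edge on the positive first axis, and $t>0$ on the inner side. Let $R=[0,L]\times[-H,H]$ and $O=(L/2,0)$. We fix $P$ in convex and general position so close to $P^0$ that the following hold.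
\begin{itemize}
\item[(C1)] $|pp^0|\le0.1$ for all $p\in P$, and $O$ is an interior point of $\operatorname{conv}P$.
\item[(C2)] $|g_k/g^0-1|\le10^{-5}$ for flat edges, and $g_k\le100.001$ for all edges.
\item[(C3)] $\sum_k|\varphi_k(P)-\varphi_k(P^0)|\le10^{-4}$, and $\pi-\varphi_k\le0.01/H$ at every vertex between two top edges or two bottom edges.
\item[(C4)] $|m_km_l|>0.51(g_k+g_l)$ for nonadjacent edges $e_k\ne e_l$.
\item[(C5)] $\bigl||vp|^2-|vp^0|^2\bigr|\le10^{-3}$ for all $v\in R$ and $p\in P$.
\item[(C6)] For $(x,y)\in R$, the local coordinates satisfy $|u-(x-i)|\le10^{-3}$ and $|t-(H-y)|\le10^{-3}$ for $a_ia_{i+1}$, and $|u-(x-kM)|\le10^{-3}$ and $|t-(y+H)|\le10^{-3}$ for $b_kb_{k+1}$.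
\end{itemize}
Each condition holds for $P^0$ with strict inequality, (C4) by Lemma~\ref{lem:separate}, and so near $P^0$ by continuity, which is uniform on the compact set $R$. The conditions involve no blocking set, so $P$ is chosen once and for all. General position is required by the theorems but is not used in the proof.

\subsection{The chain}

For $0<\beta<\pi$ let $D_k(\beta)$ be the open disc with $p_k,p_{k+1}$ on its boundary whose tangent rays at these points toward the inner side make the angle $\beta$ with $e_k$. If $\beta_{k-1}+\beta_k=\varphi_k$, the tangent rays of $D_{k-1}(\beta_{k-1})$ and $D_k(\beta_k)$ at $p_k$ coincide. The points $p_{k-1}$ and $p_{k+1}$ lie on opposite sides of the common tangent line, hence so do the two discs, and they are disjoint. An approximate solution would be useless: two circles that cross at $p_k$ bound overlapping discs, and one blocking point in the overlap could serve both.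

\emph{From here until \eqref{eq:main}, $n$ is odd.} The equations $\beta_{k-1}+\beta_k=\varphi_k$, $k\in\mathbb Z/n$, imply by telescoping
\begin{equation}\label{eq:beta}
\varphi_{k+1}-\varphi_{k+2}+\dots+(-1)^{n-1}\varphi_{k+n}=\beta_k+(-1)^{n-1}\beta_k .
\end{equation}
For odd $n$ this determines $\beta_k$, so the square linear system is nonsingular and has exactly one solution. For even $n$ the system is solvable only if the alternating sum of the angles vanishes; this is why even $n$ is treated separately at the end.

\begin{lemma}\label{lem:discs}
Let $(\beta_k)$ be the solution for $P$ and $D_k=D_k(\beta_k)$. Then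
\begin{equation}\label{eq:discs}
\Bigl|\beta_k-\frac\pi2\Bigr|\le10^{-3},\qquad \overline{D_k}\subset\overline B(m_k,0.51g_k),\qquad 0.51g_k<52,\qquad \operatorname{diam}D_k\le1.001g_k .
\end{equation}
The discs $D_k$ form a chain of discs for $P$, and no $\overline{D_k}$ meets $S$.
\end{lemma}

\begin{proof}
For $P^0$, the chord $e_k$ makes the angle $\gamma_k/2$ with the tangents of $\mathcal C$ at its endpoints, with $\gamma_k\in[0,10^{-3}]$ the central angle from the proof of Lemma~\ref{lem:separate}. So $\varphi_k=\pi-(\gamma_{k-1}+\gamma_k)/2$, and the solution is $\beta_k=\frac\pi2-\frac{\gamma_k}2$: the discs orthogonal to $\mathcal C$. By \eqref{eq:beta} and (C3), passing to $P$ changes $\beta_k$ by at most $\frac12\cdot10^{-4}$, which gives the first bound. The disc $D_k$ has radius $g_k/(2\sin\beta_k)$, and its center has distance $\frac12g_k|\cot\beta_k|$ from $m_k$. So its diameter is at most $g_k/\cos10^{-3}$, and its points lie within $\frac{1+|\cos\beta_k|}{2\sin\beta_k}\,g_k\le0.51g_k$ of $m_k$, where $0.51g_k<52$ by (C2).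

Adjacent discs are disjoint by tangency, and nonadjacent ones by (C4). By \eqref{eq:sagitta} and (C1), $m_k$ lies within $0.2$ of $\mathcal C$, so it has distance more than $H-1>52$ from $S$. Hence $\overline{D_k}\cap S=\emptyset$, and $O\in S$ is a point as in Definition~\ref{def:chain}.
\end{proof}

From now on $Q$ is a blocking set of this $P$, and we use the notation and results of Section~\ref{sec:budget}. The polygon $\Gamma$ lies in $\bigcup_k\overline{D_k}$, so it avoids the connected set $S$, and $O\in S$ is inside $\Gamma$. Therefore
\begin{equation}\label{eq:Sinside}
S\text{ lies inside }\Gamma .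
\end{equation}

In Example~\ref{ex:six} the region won by $q$ stopped reaching the middle of the strip at a bulge of about $g^0/(2H)$. We set a threshold slightly below this value. A flat edge $e_k$ of nominal length $g^0$ with simple disc is \emph{high} if $\Psi_k>\arctan(0.4g^0/H)$ and \emph{low} otherwise; a low edge may have $\Psi_k\le0$.

\section{Three high edges in a row}\label{sec:high}

A high edge has a bulge of order $1/H$, but what counts in \eqref{eq:budget} is the surplus, and the bulge may be spent on helping other edges. By Proposition~\ref{prop:budget}, the surplus is at least the angle subtended by a visible edge that is not being helped. A point that bulges over a nearly straight boundary sees one of the neighboring edges under a comparable angle, and a neighbor with positive bulge needs no help.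

\begin{lemma}\label{lem:high}
Let $e_{k-1},e_k,e_{k+1}$ be three consecutive top edges or three consecutive bottom edges, all high. Then $\Delta_k>0.06/H$.
\end{lemma}

\begin{proof}
We have $\Psi_k>\arctan(0.4/H)>0.39/H$. Let $\psi,\psi'$ be the angles of the triangle $p_kq_kp_{k+1}$ at $p_k$ and $p_{k+1}$, so $\psi+\psi'=\Psi_k$. The hypotheses are symmetric under exchanging $e_{k-1}$ and $e_{k+1}$, so we may assume $\psi'\ge\Psi_k/2>0.195/H$. The inscribed angle of $D_k$ on the outer side is $\beta_k$, so $\angle p_kq_kp_{k+1}>\beta_k\ge\frac\pi2-10^{-3}$ and $\psi'<\frac\pi2+10^{-3}$. Also $\rho=|q_kp_{k+1}|\le1.001g_k$ by \eqref{eq:discs}.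

Measure directions at $p_{k+1}$ from the ray toward $p_k$, positively toward the outer side of $e_k$. The point $q_k$ has direction $\psi'$. With $\tau=\pi-\varphi_{k+1}\in(0,0.01/H]$ by (C3), the point $p_{k+2}$ has direction $\tau+\pi$, and the outer side of $e_{k+1}$ consists of the directions in $(\tau,\tau+\pi)$. Put $\xi=\psi'-\tau$, so $0.185/H<\xi<\frac\pi2+10^{-3}$. Then $e_{k+1}$ is visible from $q_k$, and the triangle $q_kp_{k+1}p_{k+2}$ has the angles $\pi-\xi$ at $p_{k+1}$, $\omega=\omega(q_k,k+1)$ at $q_k$, and $\xi-\omega$ at $p_{k+2}$. By the law of sines and (C2),
\[
\sin\omega=\frac{g_{k+1}}{\rho}\sin(\xi-\omega)\ge0.99\sin(\xi-\omega).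
\]
Suppose $\omega<\xi/3$. Then $\xi-\omega\in[\frac{2\xi}3,\xi]$, and since the sine is concave on $[0,\pi]$,
\[
\sin(\xi-\omega)\ge\min\Bigl(\sin\frac{2\xi}3,\sin\xi\Bigr)=\sin\frac\xi3\cdot\min\Bigl(2\cos\frac\xi3,\ 3-4\sin^2\frac\xi3\Bigr)\ge1.7\sin\frac\xi3 ,
\]
because $\xi/3\le0.524$. This gives $\sin\omega>\sin\frac\xi3$, which contradicts $\omega<\xi/3<\frac\pi2$. So $\omega\ge\xi/3>0.06/H$. Since $\Psi_{k+1}>0$, the index $k+1$ has no helper, so $k+1\not\to k$, and Proposition~\ref{prop:budget} gives $\Delta_k>\omega$.
\end{proof}

\section{A low edge above a low edge}\label{sec:low}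

\subsection{Shadows}

The blocking point of a low edge wins against both endpoints of the edge in a thin rectangle that reaches just past the middle of the strip.

\begin{lemma}\label{lem:shadow}
Let $e_k$ be a low edge of nominal length $g^0$ and length $g=g_k$. There is an open interval $J\subset(0,g)$ of length at least $0.09g^0$ such that every point with local coordinates $(u,-t)$, $u\in J$, $M-1\le t\le H+2$, is strictly closer to $q_k$ than to both endpoints of $e_k$.
\end{lemma}

\begin{proof}
In local coordinates the endpoints are $p=(0,0)$ and $p'=(g,0)$. Let $q_k=(s,h)$, $s'=g-s$, $u'=g-u$. Expanding squared distances, $(u,-t)$ is closer to $q_k$ than to $p$ and to $p'$ if and only if, respectively,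
\begin{equation}\label{eq:closer}
s^2-2us+h^2+2th<0,\qquad s'^2-2u's'+h^2+2th<0 .
\end{equation}
By \eqref{eq:discs}, $|h|\le0.51g<52$.

\emph{Case $h>0$.} Let $\psi,\psi'$ be the angles of the triangle $pq_kp'$ at $p,p'$, and $\mu=0.4g^0/H\le0.004$. As $e_k$ is low, $0<\psi+\psi'=\Psi_k\le\arctan\mu$. Both angles are acute, so $s,s'>0$, $\tan\psi=h/s$, $\tan\psi'=h/s'$, $\tan\psi+\tan\psi'\le\tan(\psi+\psi')\le\mu$, and $h\le g\mu<1$. Dividing \eqref{eq:closer} by $2s$ and $2s'$ gives
\[
\frac s2+\Bigl(\frac h2+t\Bigr)\tan\psi<u<\frac{g+s}2-\Bigl(\frac h2+t\Bigr)\tan\psi' .
\]
These conditions are most restrictive for $t=H+2$, where they define an open interval in $(0,g)$ of length at least $\frac g2-(H+3)\mu\ge0.4999g^0-0.4002g^0\ge0.09g^0$.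

\emph{Case $h\le0$, $0\le s\le g$.} Let $J=(\frac s2,\frac{g+s}2)$, of length $g/2$. For $u\in J$ we have $2u>s$ and $2u'>s'$, so $s(s-2u)\le0$ and $s'(s'-2u')\le0$. Also $h^2+2th=|h|(|h|-2t)\le0$, strictly if $h<0$, since $2t\ge198>|h|$. If $h=0$, then $q_k$ lies on the open chord, so $s,s'>0$ and the first two inequalities are strict.

\emph{Case $h\le0$, $s<0$.} The center of $D_k$ is $(g/2,y_1)$ with $|y_1|=\frac g2|\cot\beta_k|\le0.001g$, and the squared radius is $g^2/4+y_1^2$. So $q_k\in D_k$ means $s^2-gs+h^2-2hy_1<0$, which gives $s^2+h^2+g|s|<2|h||y_1|$. Hence $h<0$ and $|s|<2\cdot0.51\cdot0.001g<0.0011g$. Let $J=(0,\frac{g+s}2)$, of length more than $0.49g$. For $u\in J$ we have $2u<g$, so the first expression in \eqref{eq:closer} is $s^2+2u|s|+h^2-2t|h|<2|h|(|y_1|-t)<0$. Since $s'>0$ and $2u'>s'$, the second is $s'(s'-2u')+|h|(|h|-2t)<0$. The case $h\le0$, $s>g$ is the mirror image under $u\mapsto g-u$.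
\end{proof}

We transfer this to global coordinates. Shrink $J$ by $10^{-3}$ at both ends and translate it by $i$ for $a_ia_{i+1}$, by $kM$ for $b_kb_{k+1}$. The result is the \emph{shadow} of the low edge: an open interval $I_i\subset(i,i+1)$ of length at least $0.08$ for a top edge, and $I'_k\subset(kM,(k+1)M)$ of length at least $8$ for a bottom edge; the inclusions use (C2). Let $x$ be in the shadow and $|y|\le H-M$, so that the vertical distance from $(x,y)$ to either line $y=\pm H$ is at least $M$. If the vertical distance to the line of the side in question is at most $H+1$, then (C6) gives $u\in J$ and $t\in[M-1,H+2]$. This proves: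
\begin{quote}
(S)\quad \emph{Let $x$ lie in the shadow of a low top (bottom) edge, $|y|\le H-M$, and $H-y\le H+1$ (respectively $y+H\le H+1$). Then $(x,y)$ is strictly closer to the blocking point of the edge than to both its endpoints.}
\end{quote}

\subsection{Clean blocks and crossing edges}

We cut the strip into sections, staying away from the caps. The $K-400$ bottom edges $b_kb_{k+1}$, $200\le k\le K-201$, lie over $[2H,L-2H]$. Group them into $K'=\lfloor(K-400)/3\rfloor$ \emph{blocks} of three consecutive edges, dropping at most two. A block over $[x_1,x_1+3M]$ also comprises the top edges $a_ia_{i+1}$ with $[i,i+1]\subset[x_1,x_1+3M]$. It is \emph{clean} if no bad point has its abscissa in the \emph{window} $[x_1-2H,x_1+3M+2H]$. The window is this wide because a point in the middle of the strip is influenced by sites at distance about $H$. In a clean block the discs of all top and bottom edges are simple: by (C1) and \eqref{eq:discs} they lie over $[x_1-53,x_1+3M+53]$, and a non-simple disc contains a bad point. So each edge of a clean block is high or low.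

A \emph{crossing edge} is an edge $e=qq'\in\mathcal E$ with $y(q)-y(q')\ge2H-53$, where $y(\cdot)$ is the ordinate. Its Voronoi edge is not vertical, and $\delta=|qq'|/2\ge H-27$.

\begin{lemma}\label{lem:cross}
Let $b_kb_{k+1}$ and $a_ia_{i+1}$ be low edges of a clean block with $I_i\subset I'_k$. For all but finitely many $x_0\in I_i$ there are a crossing edge $e=qq'$ and a point $z\in V(e)$ with abscissa $x_0$ and $|zq|<H+1$.
\end{lemma}

\begin{proof}
Let $x_0\in I_i$ differ from the abscissas of the Voronoi vertices of $P\cup Q$, and let $\sigma=\{x_0\}\times[-H+M,H-M]\subset R$. We show that all nearest sites along $\sigma$ belong to $Q$, and then look at the point where they switch from the upper to the lower half-plane.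

\emph{Step 1: every $v=(x_0,y)\in\sigma$ satisfies $d(v,Q)<d(v,P)<H+1$.} One of the lines $y=\pm H$ has vertical distance at most $H$ from $v$ and carries a point of $P^0$ at horizontal distance at most $M/2$. By (C5),
\begin{equation}\label{eq:dvP}
d(v,P)^2\le H^2+M^2/4+10^{-3}<(H+1)^2-1 .
\end{equation}
Let $p$ be a point of $P$ nearest to $v$. Cap points have abscissa at most $0.1$ or at least $L-0.1$, while $2H\le x_0\le L-2H$, so $p$ is not a cap point. Suppose $p$ is a top point. For $j<i$ we have $|va_j^0|^2-|va_i^0|^2=(i-j)(2x_0-i-j)\ge1$ because $x_0>i$, and likewise $|va_j^0|^2-|va_{i+1}^0|^2\ge1$ for $j>i+1$ because $x_0<i+1$. By (C5) these differences change by at most $2\cdot10^{-3}$ for $P$, so $p\in\{a_i,a_{i+1}\}$. Further $(H-y)^2\le|vp^0|^2\le|vp|^2+10^{-3}<(H+1)^2$ by \eqref{eq:dvP}, so (S) applies to $a_ia_{i+1}$ and its blocking point is closer to $v$ than $p$. Suppose $p$ is a bottom point. Since $kM<x_0<(k+1)M$, the same computation with differences at least $M^2$ gives $p\in\{b_k,b_{k+1}\}$, and $(y+H)^2<(H+1)^2$. As $x_0\in I'_k$, (S) applies to $b_kb_{k+1}$.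

\emph{Step 2: the switch.} Let $Q^+$ and $Q^-$ be the points of $Q$ with $y\ge0$ and $y<0$. By (C5), the top end of $\sigma$ has squared distance at most $M^2+1+10^{-3}<(M+1)^2$ from $a_i$, so by Step~1 its nearest sites lie in $Q$, at height more than $H-2M-1>0$, hence in $Q^+$. The bottom end has squared distance at most $M^2+M^2/4+10^{-3}<(1.2M)^2$ from $b_k$ or $b_{k+1}$, so its nearest sites lie in $Q^-$. The continuous function $d(\cdot,Q^+)-d(\cdot,Q^-)$ changes sign on $\sigma$, so it vanishes at some $z\in\sigma$, and there are $q\in Q^+$, $q'\in Q^-$ with $|zq|=|zq'|=d(z,Q)<d(z,P)<H+1$. Since $z$ is not a Voronoi vertex, $N(z)=\{q,q'\}$, and $e=qq'$ is an edge of $T$ by Lemma~\ref{lem:nearest}.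

\emph{Step 3: $q$ is near the top and $q'$ near the bottom.} The abscissas of $q,q'$ differ from $x_0$ by less than $H+1$, so they lie in $[H-1,L-H+1]$ and in the window of the block. As the block is clean, $q$ and $q'$ are not bad. So $q=q_j$ for a simple $j$, and $p_j,p_{j+1}$ lie within $1.001g_j<102$ of $q$. Their abscissas lie in $(1,L-1)$, so they are not cap points, and since $g_j<102$ they are on the same side: $e_j$ is flat. By (C1) and \eqref{eq:discs}, a point in the disc of a top edge has $|y-H|\le0.1+0.52<1$, and a point in the disc of a bottom edge has $|y+H|\le0.1+51.1<52$. As $y(q)\ge0$, the edge $e_j$ is a top edge. The same argument puts $q'$ in the disc of a flat edge, which is a bottom edge as $y(q')<0$. So $y(q)-y(q')\ge2H-53$, and $q,q'$ lie in different discs.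

\emph{Step 4: $e\in\mathcal E$.} An edge of $\Gamma$ with both ends in $Q$ joins two points of the same disc, so $e$ is not an edge of $\Gamma$. Being an edge of $T$, it has relative interior disjoint from $\Gamma$. This relative interior contains a point $(x,0)$ with $H-1\le x\le L-H+1$, which lies on $S$ and so inside $\Gamma$ by \eqref{eq:Sinside}. Hence the relative interior of $e$ lies inside $\Gamma$.
\end{proof}

\begin{corollary}\label{cor:cross}
Let $X$ be a finite union of disjoint shadows $I_i$ as in Lemma~\ref{lem:cross}, possibly from different clean blocks, with total length $|X|$. Then $\sum_{e\in\mathcal E}w(e)\ge0.99|X|/H$.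
\end{corollary}

\begin{proof}
For a crossing edge $e=qq'$ let $V'(e)=\{z\in V(e):|zq|<H+1\}$, which is convex, and let $X_e$ be the intersection of $X$ with the projection of $V'(e)$ to the first axis, a finite union of intervals. Projection does not increase length, so by Lemma~\ref{lem:defect}
\[
w(e)\ge\int_{V'(e)}\frac{\delta}{|zq|^2}\,d\ell(z)\ge\frac{H-27}{(H+1)^2}\,|X_e|\ge\frac{0.99}H\,|X_e| .
\]
By Lemma~\ref{lem:cross} the sets $X_e$ cover $X$ up to finitely many points, so $\sum_e|X_e|\ge|X|$. The other edges of $\mathcal E$ have nonnegative defect.
\end{proof}

\section{Comparing cost and budget}\label{sec:count}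

\begin{proposition}\label{prop:main}
Let $n\ge202\,031\,408$ be odd, let $P$ be the set of Section~\ref{sec:set}, and let $Q$ be a blocking set of $P$ with $n+r$ points. Then $r\ge0$ and
\begin{equation}\label{eq:main}
\frac{0.06}H\,(K'-272\,r)\le\pi(1+5r),\qquad K'=\Bigl\lfloor\frac{K-400}3\Bigr\rfloor .
\end{equation}
\end{proposition}

\begin{proof}
We have seen $r\ge0$ in Section~\ref{sec:budget}. We show first that every clean block contributes at least $0.06/H$ to the left side of \eqref{eq:budget}. There are three cases.
\begin{itemize}
\item All three bottom edges of the block are high. Then the middle one has surplus more than $0.06/H$ by Lemma~\ref{lem:high}.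
\item Some bottom edge $b_kb_{k+1}$ of the block is low. Its shadow $I'_k$ has length at least $8$, so it contains $[i-1,i+2]$ for an integer $i$, and the three top edges over this interval belong to the block. If they are all high, the middle one has surplus more than $0.06/H$ by Lemma~\ref{lem:high}.
\item Otherwise one of these three top edges, say $a_{i'}a_{i'+1}$, is low, and its shadow $I_{i'}\subset I'_k$ has length at least $0.08$.
\end{itemize}
Different blocks have different edges, so the surpluses found in the first two cases are distinct terms of \eqref{eq:budget}, and the shadows found in the third case are disjoint. Corollary~\ref{cor:cross}, applied once to the union of these shadows, gives at least $0.99\cdot0.08/H>0.06/H$ per block. Since all terms in \eqref{eq:budget} are nonnegative, its left side is at least $0.06/H$ times the number of clean blocks.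

A bad point with abscissa $x$ lies in the window of the block over $[x_1,x_1+3M]$ only if $x_1\in[x-3M-2H,x+2H]$. The values $x_1$ are spaced by $3M$, so this happens for at most $\frac{4H+3M}{3M}+1<136$ blocks. By \eqref{eq:bad} at least $K'-272r$ blocks are clean, and \eqref{eq:budget} gives \eqref{eq:main}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Let $n\ge2.1\cdot10^8$ be odd and let $P$ be as above. By \eqref{eq:K}, $K\ge2\cdot10^6$, so $K'\ge666\,533$. A blocking set with at most $n$ points would have $r=0$, and \eqref{eq:main} would give
\[
\pi\ge\frac{0.06\cdot666\,533}{10^4}>3.99 ,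
\]
which is false. This is where the length of the strip is used.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
\emph{Odd $n\ge10^{10}-1$.} We prove the stronger bound $r\ge9\cdot10^{-10}n$ for the set $P$ above. By \eqref{eq:K}, $K\ge10^7$ and $n\le101K+31508\le102K$. Since $K'\ge(K-402)/3$ and $5\pi+272\cdot0.06/H<15.8$, inequality \eqref{eq:main} gives
\[
2\cdot10^{-6}(K-402)\le\frac{0.06\,K'}H\le\pi+15.8\,r .
\]
For $K\ge10^7$ we have $0.42\cdot10^{-6}K\ge4.2>\pi+2\cdot10^{-6}\cdot402$, so $2\cdot10^{-6}(K-402)-\pi\ge1.58\cdot10^{-6}K$. Hence $r\ge10^{-7}K\ge10^{-7}n/102\ge9\cdot10^{-10}n$.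

\emph{Even $n\ge10^{10}$.} No chain of discs is at hand, so we reduce to the odd case at the price of two points. Let $P$ be the set just considered, with $n-1$ points. Add a point $p$ just outside an edge of $\operatorname{conv}P$, on the inner side of all other edges and off the finitely many lines through two and circles through three points of $P$. Then $P'=P\cup\{p\}$ is in convex and general position. If $Q'$ blocks $P'$, every circle through two points of $P$ contains in its interior a point of $P'\cup Q'=P\cup(Q'\cup\{p\})$, so $Q'\cup\{p\}$ blocks $P$. Therefore
\[
|Q'|\ge(1+9\cdot10^{-10})(n-1)-1=n+9\cdot10^{-10}(n-1)-2\ge(1+10^{-10})\,n ,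
\]
because $8\cdot10^{-10}n\ge8>2+9\cdot10^{-10}$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{AHLPPSV}
Oswin Aichholzer, Thomas Hackl, Maarten L\"offler, Alexander Pilz, Irene Parada, Manfred Scheucher, and Birgit Vogtenhuber,
\emph{Blocking Delaunay Triangulations from the Exterior},
arXiv:2210.12015 (2022).

\end{thebibliography}
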